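# Quasi-$F^\infty$-split height and quasi-$F$-regular height of isolated Gorenstein singularities

Throughout, $p$ is a prime.

## 1. Witt vectors, Frobenius, and three heights

**Definition (Witt vectors of length $n$).** For a ring $B$, $W_n(B)$ is the set $B^n$ with the unique functorial ring structure for which all ghost maps $(a_0,\dots,a_{n-1})\mapsto\sum_{i=0}^{m}p^ia_i^{p^{m-i}}$, $0\le m<n$, are ring homomorphisms. The Teichmüller lift of $c\in B$ is $[c]=(c,0,\dots,0)$; it is multiplicative. The restriction is $\mathrm{Res}\colon W_n(B)\to B$, $(a_0,\dots,a_{n-1})\mapsto a_0$, and dropping further components gives the longer restrictions $W_n(B)\to W_m(B)$, $m\le n$. The shift $V\colon W_{n-1}(B)\to W_n(B)$ is $V(a_0,\dots,a_{n-2})=(0,a_0,\dots,a_{n-2})$; it is additive, and its image is $\ker\mathrm{Res}$.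

If $R$ has characteristic $p$, the Frobenius of $W_n(R)$ is $F(a_0,\dots,a_{n-1})=(a_0^p,\dots,a_{n-1}^p)$. The textbook rules are
$$FV=VF=p,\qquad [c]V(a)=V([c^p]a),\qquad V^i(a)\,b=V^i(a\,F^ib),\qquad (a_0,\dots,a_{n-1})=\sum_iV^i[a_i],$$
where in the third rule $F^ib$ is restricted to the length of $a$. In particular $p^n=V^nF^n=0$ in $W_n(R)$.

*Example.* $W_n(\mathbb F_p)=\mathbb Z/p^n$. In $W_2$, comparing ghost components gives $[a+b]=[a]+[b]+V\big(\tfrac1p((a+b)^p-a^p-b^p)\big)$. For $p=2$ this reads $[a+b]=[a]+[b]+V(ab)$.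

**Definition ($W_n(\mathfrak m)$).** For an ideal $\mathfrak m\subset R$, $W_n(\mathfrak m)=\ker\big(W_n(R)\to W_n(R/\mathfrak m)\big)$ is the ideal of Witt vectors all of whose components lie in $\mathfrak m$.

*Example.* Let $R=k[[t]]$, $\mathfrak m=(t)$, $n=2$. The element $V(1)=(0,1)$ is not in $W_2(\mathfrak m)$, but $V(1)^2=pV(1)=V^2F(1)=0$. So $W_2(\mathfrak m)$ is not a radical ideal.

**Definition ($F$-finite; $R^\circ$).** Write $F^e_*R$ for $R$ viewed as an $R$-module through $F^e$, and $F^e_*r$ for $r$ viewed in it; similarly $F^e_*W_n(R)$ over $W_n(R)$. The ring $R$ is $F$-finite if $F_*R$ is a finite $R$-module. $R^\circ$ is the set of elements of $R$ in no minimal prime.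

*Example.* $\mathbb F_p(\lambda)[[t]]$ is $F$-finite: $F_*$ of it is free with basis $\lambda^it^j$, $0\le i,j<p$. In $k[[s,t]]/(st)$ the element $s+t$ lies in $R^\circ$ and $s$ does not.

**Local cohomology.** If $(R,\mathfrak m)$ is local Noetherian of dimension $d$ with system of parameters $x_1,\dots,x_d$, then
$$H^d_{\mathfrak m}(R)=R_{x_1\cdots x_d}\Big/\sum_i\mathrm{im}\,R_{x_1\cdots\widehat{x_i}\cdots x_d}.$$
If $R$ is Gorenstein with residue field $k=R/\mathfrak m$, this is the injective hull $E$ of $k$. It is Artinian, its socle (the elements killed by $\mathfrak m$) is one-dimensional over $k$, and every nonzero submodule contains the socle. *Example.* For $k[[s,t]]$, $H^2_{\mathfrak m}$ has $k$-basis $s^{-a}t^{-b}$ with $a,b\ge1$, and the socle is spanned by $s^{-1}t^{-1}$.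

**Definition ($F$-pure, $F$-split, strongly $F$-regular).** $R$ is $F$-pure if $R\to F_*R$ stays injective after tensoring with any $R$-module. It is $F$-split if some $\psi\in\mathrm{Hom}_R(F_*R,R)$ has $\psi(F_*1)=1$. An $F$-finite ring $R$ is strongly $F$-regular if for every $c\in R^\circ$ there are $e\ge1$ and $\varphi\in\mathrm{Hom}_R(F^e_*R,R)$ with $\varphi(F^e_*c)=1$; taking $c=1$ and composing with $F_*R\to F^e_*R$ shows that such a ring is $F$-split.

*Example.* Let $k$ be perfect and $R=k[[t]]$. Then $F^e_*R$ is free on $t^i$, $0\le i<p^e$. If $c$ has order $m<p^e$ and $c=\sum_ia_i^{p^e}t^i$, then $a_m$ is a unit, so the $m$-th coordinate function sends $c$ to a unit. Hence $R$ is strongly $F$-regular.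

We use these facts. From Hochster–Huneke (*Tight closure and strong $F$-regularity*, 1989): $F$-finite regular rings are strongly $F$-regular, strong $F$-regularity is a local property, and strongly $F$-regular rings are normal. Further, an $F$-finite Gorenstein local ring is $F$-pure if and only if $F$ is injective on $H^d_{\mathfrak m}(R)$. For example $k[t]/(t^2)$ is not $F$-pure, since $F(t)=t^p=0$.

**Definition ($0^*$).** $0^*_{H^d_{\mathfrak m}(R)}$ is the set of $z\in H^d_{\mathfrak m}(R)$ for which some $c\in R^\circ$ satisfies $cF^ez=0$ for all $e\gg0$. *Example.* For $R=k[[t]]$ it is $0$: a nonzero $z$ is a unit times $t^{-j}$ with $j\ge1$, and if $c$ has order $m$ then $cF^ez$ is a unit times $t^{m-jp^e}$, which is nonzero once $p^e>m$.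

From now on, let $(R,\mathfrak m)$ be a Gorenstein $F$-finite local ring of dimension $d$ and characteristic $p$.

**Definition (the modules $Q$ and maps $\Phi$).** Let $n,e\ge1$ and $c\in R$. $Q^e_{R,n}$ is the pushout of $R\xleftarrow{\mathrm{Res}}W_n(R)\xrightarrow{F^e}F^e_*W_n(R)$, and $\Phi^e_{R,n}\colon R\to Q^e_{R,n}$ is the induced map. $Q^{e,c}_{R,n}$ is the pushout of $Q^e_{R,n}\leftarrow F^e_*W_n(R)\xrightarrow{\cdot[c]}F^e_*W_n(R)$, and $\Phi^{e,c}_{R,n}$ is the composite $R\to Q^e_{R,n}\to Q^{e,c}_{R,n}$. All are $W_n(R)$-modules and $W_n(R)$-linear maps.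

*Example.* For $n=1$: $Q^e_{R,1}=F^e_*R$, $\Phi^e_{R,1}=F^e$ and $\Phi^{e,c}_{R,1}=cF^e$. For $R=\mathbb F_p$, $n=2$: $W_2(\mathbb F_p)=\mathbb Z/p^2$ and $F=\mathrm{id}$, so $Q^e_{R,2}=(\mathbb Z/p^2)/(p)=\mathbb F_p$ and $\Phi^e_{R,2}=\mathrm{id}$.

**Definition (quasi-$F^e$-split and quasi-$F^\infty$-split heights).** $R$ is $n$-quasi-$F^e$-split if $\Phi^e_{R,n}\colon H^d_{\mathfrak m}(R)\to H^d_{W_n(\mathfrak m)}(Q^e_{R,n})$ is injective. $\mathrm{ht}^e(R)$ is the least such $n\ge1$, or $\infty$ if there is none, and $\mathrm{ht}^\infty(R)=\sup_{e\ge1}\mathrm{ht}^e(R)$.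

*Example.* $\mathrm{ht}^1(R)=1$ means that $F$ is injective on $H^d_{\mathfrak m}(R)$, that is, $R$ is $F$-pure. Then every $F^e$ is injective and $\mathrm{ht}^\infty(R)=1$.

**Definition (quasi-$F$-regular height).** $R$ is $n$-quasi-$F$-regular if for every $c\in R^\circ$ there is $e\ge1$ such that $\Phi^{e,c}_{R,n}\colon H^d_{\mathfrak m}(R)\to H^d_{W_n(\mathfrak m)}(Q^{e,c}_{R,n})$ is injective. $\mathrm{ht}^{\mathrm{reg}}(R)$ is the least such $n\ge1$, or $\infty$ if there is none. $R$ is quasi-$F$-regular if $\mathrm{ht}^{\mathrm{reg}}(R)<\infty$.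

*Example.* $\mathrm{ht}^{\mathrm{reg}}(k[[t]])=1$ for an $F$-finite field $k$: the kernel of $cF^e$ is a submodule, so it is zero if it does not contain $t^{-1}$; and $cF^e(t^{-1})=ct^{-p^e}\ne0$ once $p^e$ exceeds the order of $c$.

It is known that $1\le\mathrm{ht}^1(R)\le\mathrm{ht}^2(R)\le\cdots\le\mathrm{ht}^\infty(R)\le\mathrm{ht}^{\mathrm{reg}}(R)\le\infty$. An *isolated singularity* here means that $R_{\mathfrak p}$ is regular for all primes $\mathfrak p\ne\mathfrak m$ (for example $k[[s,t]]/(st)$, whose localizations at $(s)$ and $(t)$ are fields).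

We can now ask the question, which is posed as an open question in Teppei Takamatsu, Shou Yoshikawa, "Quasi-$F^{\infty}$-split height versus quasi-$F$-regular height for rational double points and graded rings", arXiv:2601.03491 (2026), where special classes of rings are treated. *Let $R$ be a Gorenstein $F$-finite isolated singularity that is not $F$-pure, and suppose $\mathrm{ht}^\infty(R)<\infty$. Is $R$ quasi-$F$-regular? Is $\mathrm{ht}^\infty(R)=\mathrm{ht}^{\mathrm{reg}}(R)$?* In plain words: if the powers of Frobenius alone can be made injective with Witt vectors of bounded length, can we also afford a multiplier $c$, and does that cost extra length? The first answer is yes. The second is no in general, in every characteristic, but yes if the residue field is perfect.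

**Theorem A.** Let $(R,\mathfrak m)$ be a Gorenstein $F$-finite local ring with an isolated singularity (more generally: $R_{\mathfrak p}$ strongly $F$-regular for all $\mathfrak p\ne\mathfrak m$), not $F$-pure, with $n:=\mathrm{ht}^\infty(R)<\infty$. Then $n\ge2$ and:

1. $R$ is quasi-$F$-regular, with $n\le\mathrm{ht}^{\mathrm{reg}}(R)\le2n-1$.
2. If $k=R/\mathfrak m$ is perfect, or if $F$ is nilpotent on $0^*_{H^d_{\mathfrak m}(R)}$, then $\mathrm{ht}^{\mathrm{reg}}(R)=\mathrm{ht}^\infty(R)$.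

**Theorem B.** For every prime $p$ let $k=\mathbb F_p(\lambda)$ with $\lambda$ transcendental, $U=u_1\cdots u_{p-2}$ (so $U=1$ if $p=2$), and
$$R=k[[x,w,u_1,\dots,u_{p-2},y]]/(f),\qquad f=x^p+\lambda w^{p(p-1)}+\sum_{j=1}^{p-2}u_j^{p-1}+xwU\,y^p+y^{p^2+1}.$$
Then $R$ is an $F$-finite Gorenstein isolated singularity, not $F$-pure, with $\mathrm{ht}^e(R)=2$ for all $e\ge1$, so $\mathrm{ht}^\infty(R)=2$, while $\mathrm{ht}^{\mathrm{reg}}(R)=3$.

So the bound $2n-1$ is attained for $n=2$ in every characteristic. Nothing is claimed about its sharpness for $n\ge3$.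

## 2. The kernel of $\Phi^{e,c}$ as a set of restrictions

The purpose of this section is to forget the pushouts and work with one sequence of groups, $H_n:=H^d_{W_n(\mathfrak m)}(W_n(R))$.

**Step 1: computing $H_n$ by Teichmüller lifts.** By Langer–Zink (*De Rham–Witt cohomology for a proper and smooth morphism*, Appendix), $W_n(R)$ is Noetherian, so local cohomology depends only on the radical of the ideal. Since $Va\cdot Vb=pV(ab)$ and $p^n=0$, the ideal $\ker\mathrm{Res}$ is nilpotent. Hence $\sqrt I=\mathrm{Res}^{-1}\big(\sqrt{\mathrm{Res}(I)}\big)$ for every ideal $I\subset W_n(R)$. The ideals $([x_1],\dots,[x_d])$ and $W_n(\mathfrak m)$ are mapped by $\mathrm{Res}$ onto $(x_1,\dots,x_d)$ and $\mathfrak m$, both of radical $\mathfrak m$, so they have the same radical. Thus local cohomology is computed by the Čech complex on $[x_1],\dots,[x_d]$.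

Next, $W_n(R)_{[x]}=W_n(R_x)$. Indeed $[x]^N(a_0,\dots,a_{n-1})=(x^Na_0,x^{pN}a_1,\dots,x^{p^{n-1}N}a_{n-1})$. So every element of $W_n(R_x)$ is $[x]^{-N}$ times the image of an element of $W_n(R)$, and the kernel of $W_n(R)\to W_n(R_x)$ is the $[x]$-power torsion. Therefore
$$H_n=W_n(R_{x_1\cdots x_d})\Big/\sum_i\mathrm{im}\,W_n(R_{x_1\cdots\widehat{x_i}\cdots x_d}).\tag{1}$$
The Čech complex has length $d$, so $H^{d+1}=0$ and the functor $H^d$ is right exact. Localizing $F^e_*W_n(R)$ at $[x]$ means inverting $[x]^{p^e}$, so $H^d(F^e_*W_n(R))$ is the group $H_n$, with $W_n(R)$ acting through $F^e$. Likewise $H^d(F^i_*W_{n-i}(R))$ is $H_{n-i}$, with $a\in W_n(R)$ acting as the restriction of $F^i(a)$.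

**Step 2: the operators.** By functoriality, $F$, $[c]$, $V$ and restrictions act on the $H_n$, and
$$FV=VF,\quad[c]V(z)=V([c^p]z),\quad F([c]z)=[c^p]F(z),\quad V^i(a)z=V^i(a\,F^iz),\tag{2}$$
where in the last formula $F^iz$ is restricted to length $n-i$. The sequence $0\to F_*W_{n-1}(R)\xrightarrow{V}W_n(R)\xrightarrow{\mathrm{Res}}R\to0$ is exact and $W_n(R)$-linear, and $H^{d-1}_{\mathfrak m}(R)=0$ since $R$ is Cohen–Macaulay. Hence
$$0\to H_{n-1}\xrightarrow{V}H_n\xrightarrow{\mathrm{Res}}H_1\to0\tag{3}$$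
is exact (with $H_0=0$). In particular $V$ is injective on local cohomology; this is used constantly.

**Kernel formula.** For $c\in R$,
$$\ker\big(\Phi^{e,c}_{R,n}\colon H_1\to H^d(Q^{e,c}_{R,n})\big)=\mathrm{Res}\big(\ker([c]F^e\colon H_n\to H_n)\big),\tag{4}$$
and the case $c=1$ gives $\ker\Phi^e_{R,n}$.

*Proof.* Pushing out along the surjection $\mathrm{Res}$ kills the image of its kernel, so $Q^e_{R,n}=F^e_*W_n(R)/F^eVW_{n-1}(R)$. Pushing out once more along the surjection $F^e_*W_n(R)\to Q^e_{R,n}$ gives $Q^{e,c}_{R,n}=F^e_*W_n(R)/[c]F^eVW_{n-1}(R)$, and $\Phi^{e,c}_{R,n}$ sends $\mathrm{Res}(\alpha)$ to the class of $[c]F^e\alpha$. For $c=1$ this is $\Phi^e_{R,n}$. By right exactness, $H^d(Q^{e,c}_{R,n})=H_n/[c]F^eVH_{n-1}$. Let $\zeta\in H_n$ lift $\xi\in H_1$. Then $\Phi^{e,c}(\xi)=0$ if and only if $[c]F^e(\zeta-Vu)=0$ for some $u\in H_{n-1}$. By (3), the elements $\zeta-Vu$ are exactly the lifts of $\xi$. $\square$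

So $\xi$ is in the kernel precisely when *some* lift of $\xi$ to length $n$ is killed by $[c]F^e$. The kernels are $R$-submodules of $H_1\cong E$, so a nonzero one contains the socle of $H_1$, which we write $k\eta$. If $R$ is not $F$-pure then $\ker(F|_{H_1})\ne0$; it is a submodule, so
$$F\eta=0,\qquad\mathrm{ht}^1(R)\ge2.\tag{5}$$

**Dimensions $0$ and $1$.** *If $d\le1$ and $R$ is not $F$-pure, then $\mathrm{ht}^1(R)=\infty$, so Theorem A is vacuous.* For $d=0$: $R$ is not a field, so a socle element $s\ne0$ lies in $\mathfrak m$ and $s^p=0$. Here $H_n=W_n(R)$, and $F[s]=[s^p]=0$ while $\mathrm{Res}[s]=s\ne0$, for every $n$. For $d=1$, put $x=x_1$, a nonzerodivisor: $H_n=W_n(R_x)/W_n(R)$. Since $F$ is not injective on $R_x/R$, there is $a\in R_x\setminus R$ with $a^p\in R$. Then $F[a]=[a^p]=0$ in $H_n$ and $\mathrm{Res}[a]\ne0$, for every $n$. In both cases (4) gives $\ker\Phi^1_{R,n}\ne0$ for all $n$.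

**Why $F$-pure rings are excluded.** Let $R=k[[s,t]]/(st)$ with $k$ an $F$-finite field; this is a Gorenstein isolated singularity with $d=1$. With $x=s+t$, $R_x=k((s))\times k((t))$, and $R$ consists of the pairs of power series with equal constant terms. If $a\in R_x$ and $a^p\in R$, then both components of $a$ are power series and their constant terms have equal $p$-th powers, so $a\in R$. Thus $F$ is injective on $H_1=R_x/R$, and $\mathrm{ht}^\infty(R)=1$. Now take $c=s+t\in R^\circ$ and the class of $(1,0)\notin R$. In $H_n$ we have $[c]F^e[(1,0)]=[(s,0)]$, and $(s,0)$ is the element $s$ of $R$, so this is zero for all $n$ and $e$. By (4), $\mathrm{ht}^{\mathrm{reg}}(R)=\infty$. The first question would have the answer no without the hypothesis "not $F$-pure".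

**Standing assumptions from now on.** In Sections 3 to 6, $R$ is as in Theorem A and $d\ge2$ (finiteness of $\mathrm{ht}^\infty$ is used only where stated). Height-one primes are not maximal and strongly $F$-regular rings are normal, so $R$ satisfies $R_1$. It is Cohen–Macaulay, so it satisfies $S_2$. Hence $R$ is a normal domain and $R^\circ=R\setminus0$. Each $R_{x_i}$ is strongly $F$-regular, because this is a local property and the primes of $R_{x_i}$ come from primes other than $\mathfrak m$.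

## 3. A bound on annihilators that does not depend on the multiplier

In the definition of quasi-$F$-regularity $c$ varies. If $[c]F^ez=0$, how large can $z$ be? The answer is bounded independently of $c$, once $e$ is large.

**Lemma 1.** There is $L_1$ such that for every $c\ne0$ there is $e_1(c)$ with: for all $e\ge e_1(c)$ and all $i$ there is $\theta\in\mathrm{Hom}_R(F^e_*R,R)$ with $\theta(F^e_*c)=x_i^{L_1}$. Consequently, if $w\in H_1$, $e\ge e_1(c)$ and $cF^ew=0$, then $x_i^{L_1}w=0$ for all $i$.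

*Proof.* **An almost splitting of every $F^e$.** Fix $i$ and write $x=x_i$. $R_x$ is $F$-split and $F_*R$ is finite over $R$, so $\mathrm{Hom}$ commutes with localization. Clearing denominators gives $a\ge1$ and $\psi\in\mathrm{Hom}_R(F_*R,R)$ with $\psi(F_*1)=x^a$; multiplying by powers of $x$, we take the same $a$ for all $i$. Iterating $\psi$ naively would make the exponent grow, so we feed in extra powers of $x$. Let $\psi^{(0)}$ be multiplication by $x^{2a}$ and
$$\psi^{(e+1)}(F^{e+1}_*r)=\psi\big(F_*(x^{(p-2)a}\,\psi^{(e)}(F^e_*r))\big).$$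
Each $\psi^{(e)}\colon F^e_*R\to R$ is $R$-linear. By induction $\psi^{(e)}(F^e_*1)=x^{2a}$, since $\psi(F_*(x^{(p-2)a}x^{2a}))=\psi(F_*x^{pa})=x^a\psi(F_*1)=x^{2a}$.

**Bringing in $c$.** Strong $F$-regularity of $R_x$ gives, after clearing denominators, $e'\ge1$, $b\ge0$ and $\varphi\in\mathrm{Hom}_R(F^{e'}_*R,R)$ with $\varphi(F^{e'}_*c)=x^b$. For every $e''$ with $p^{e''}\ge b$ define on $F^{e'+e''}_*R$
$$\theta(F^{e'+e''}_*r)=\psi^{(e'')}\big(F^{e''}_*(x^{p^{e''}-b}\varphi(F^{e'}_*r))\big).$$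
It sends $c$ to $\psi^{(e'')}(F^{e''}_*x^{p^{e''}})=x\cdot x^{2a}$. So $L_1=2a+1$ works for all $e\ge e'+e''_0$, where $e''_0$ is the least $e''$ with $p^{e''}\ge b$. Let $e_1(c)$ be the maximum of these bounds over $i$.

**The consequence.** The composite $R\xrightarrow{F^e}F^e_*R\xrightarrow{\cdot c}F^e_*R\xrightarrow{\theta}R$ is multiplication by $x_i^{L_1}$. Apply $H^d_{\mathfrak m}$: if $cF^ew=0$ then $x_i^{L_1}w=0$. $\square$

**Lemma 2.** Put $L_n:=nL_1$. For every $c\ne0$ there is $e_n(c)$ such that $e\ge e_n(c)$, $z\in H_n$ and $[c]F^ez=0$ imply $[x_i]^{L_n}z=0$ for all $i$.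

*Proof.* Induction on $n$, the case $n=1$ being Lemma 1. Put $e_n(c)=\max(e_1(c),e_{n-1}(c^p))$. Restricting $[c]F^ez=0$ gives $cF^e\mathrm{Res}(z)=0$, so $x_i^{L_1}\mathrm{Res}(z)=0$ by Lemma 1. By (3), $[x_i]^{L_1}z=Vu$ with $u\in H_{n-1}$. Then
$$V([c^p]F^eu)=[c]F^eVu=[c]F^e([x_i]^{L_1}z)=[x_i]^{p^eL_1}[c]F^ez=0.$$
As $V$ is injective, $[c^p]F^eu=0$, and by induction $[x_i]^{L_{n-1}}u=0$. Therefore $[x_i]^{L_n}z=[x_i]^{L_{n-1}}Vu=V([x_i]^{pL_{n-1}}u)=0$. $\square$

## 4. The submodules $M_n$ and $N_n$ that compute the two heights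

Define
$$M_n=\{z\in H_n:[x_i]^{L_n}F^jz=0\ \text{for all }i\text{ and all }j\ge0\},\qquad N_n=\bigcup_{e}\ker(F^e|_{H_n}),$$
and $M_0=N_0=0$. One should think of $N_n$ as what iterated Frobenius kills, and of $M_n$ as what it kills after one fixed multiplication.

**Lemma 3.**

* (a) $z\in M_n$ if and only if there is $c\ne0$ with $[c]F^ez=0$ for all $e\gg0$. Hence $M_n$ is an $F$-stable $W_n(R)$-submodule, $N_n\subset M_n$, restrictions map $M_n$ to $M_m$ and $N_n$ to $N_m$ for $m\le n$, and $M_n\cap\ker\mathrm{Res}=VM_{n-1}$. In particular $M_1=0^*_{H^d_{\mathfrak m}(R)}$.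
* (b) For $c\ne0$: $\ker([c]F^e|_{H_n})\subset M_n$ for all $e\gg0$.
* (c) There is $t_n$ with $[r]^{t_n}M_n=0$ for all $r\in\mathfrak m$. Hence $[r]M_n\subset N_n$ for all $r\in\mathfrak m$.
* (d) $R$ is $n$-quasi-$F$-regular if and only if $\mathrm{Res}(M_n)=0$, and $R$ is $n$-quasi-$F^e$-split for all $e$ if and only if $\mathrm{Res}(N_n)=0$. Hence $\mathrm{ht}^{\mathrm{reg}}(R)=\min\{n:\mathrm{Res}M_n=0\}$ and $\mathrm{ht}^\infty(R)=\min\{n:\mathrm{Res}N_n=0\}$, with $\min\emptyset=\infty$.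

*Proof.* **(a): the multiplier may be arbitrary.** If $z\in M_n$, take $c=x_1^{L_n}$. Conversely, suppose $[c]F^ez=0$ for $e\gg0$ and let $j\ge0$. Then $[c]F^e(F^jz)=0$ for $e\gg0$, and Lemma 2 applied to $F^jz$ gives $[x_i]^{L_n}F^jz=0$. Now the consequences. For sums, multiply the two elements $c$ ($R$ is a domain). For scalars, $[c]F^e(az)=F^e(a)[c]F^ez$. $F$-stability is clear, $N_n\subset M_n$ by $c=1$, and restrictions commute with all operators. For the last claim, an element of $\ker\mathrm{Res}$ is $Vu$, and $[c]F^eVu=V([c^p]F^eu)$ with $V$ injective. So if $c$ works for $Vu$, then $c^p$ works for $u$. If $c'$ works for $u$, then $[c'^p]F^eu=[c'^{p-1}][c']F^eu=0$ for $e\gg0$, so $c'$ works for $Vu$. For $n=1$ the criterion is the definition of $0^*$.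

**(b): for one $c$, a single large $e$ suffices.** Let $T^{(m)}=\{z\in H_n:[x_i]^{L_n}F^jz=0\text{ for all }i\text{ and }0\le j\le m\}$, a decreasing chain of $W_n(R)$-submodules with intersection $M_n$. The filtration of $H_n$ by the $V^iH_{n-i}$ has, by (3), graded pieces $F^i_*H_1=H^d_{\mathfrak m}(F^i_*R)$, and these are Artinian because $F^i_*R$ is a finite $R$-module. So $H_n$ is Artinian and $T^{(m)}=M_n$ for $m\ge m_0$. Let $[c]F^ez=0$. For $0\le j\le e-e_n(c)$ we have $[c]F^{e-j}(F^jz)=0$ with $e-j\ge e_n(c)$, so $[x_i]^{L_n}F^jz=0$ by Lemma 2. Thus $\ker([c]F^e)\subset T^{(e-e_n(c))}=M_n$ once $e\ge e_n(c)+m_0$.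

**(c): multiplying by $\mathfrak m$ moves $M_n$ into $N_n$.** $M_1$ is killed by $(x_1^{L_1},\dots,x_d^{L_1})$, which contains $\mathfrak m^{t_1}$ for some $t_1$. For $r\in\mathfrak m$ it follows that $[r]^{t_1}M_n\subset M_n\cap\ker\mathrm{Res}=VM_{n-1}$, and inductively $[r]^{t_{n-1}}VM_{n-1}=V([r]^{pt_{n-1}}M_{n-1})=0$. Take $t_n=t_1+t_{n-1}$. If $z\in M_n$ and $p^e\ge t_n$, then $F^e([r]z)=[r]^{p^e}F^ez=0$, since $F^ez\in M_n$.

**(d): translation by the kernel formula.** If $\mathrm{Res}M_n=0$ and $c\ne0$, then by (b) and (4) there is $e\ge1$ with $\ker\Phi^{e,c}_{R,n}\subset\mathrm{Res}M_n=0$. If $\mathrm{Res}M_n\ne0$, take $c=x_1^{L_n}$. Then $M_n\subset\ker([c]F^e)$ for all $e$, so no $\Phi^{e,c}_{R,n}$ is injective. By (4) with $c=1$, $R$ is $n$-quasi-$F^e$-split for all $e$ if and only if $\mathrm{Res}\ker(F^e|_{H_n})=0$ for all $e$, that is, $\mathrm{Res}N_n=0$. Finally, $\mathrm{Res}M_{n+1}\subset\mathrm{Res}M_n$, $\mathrm{Res}N_{n+1}\subset\mathrm{Res}N_n$ and $\mathrm{Res}\ker(F^e|_{H_{n+1}})\subset\mathrm{Res}\ker(F^e|_{H_n})$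 by restriction, so all three properties persist when $n$ grows. So $\mathrm{ht}^\infty(R)\le n$ means that $R$ is $n$-quasi-$F^e$-split for all $e$, and the two formulas follow. $\square$

The first question now reads: if $\mathrm{Res}N_n=0$ for some $n$, is $\mathrm{Res}M_m=0$ for some $m$? The second asks whether $m=n$ works.

## 5. Correcting a lift of the socle, and why $k$ should be perfect

Let $n=\mathrm{ht}^\infty(R)<\infty$, so $n\ge2$ by (5) and $\mathrm{Res}N_n=0$. The natural attempt is to prove $\mathrm{Res}M_n=0$ directly. Suppose not. Then $\mathrm{Res}M_n$ is a nonzero submodule of $H_1$, so there is $z\in M_n$ with $\mathrm{Res}z=\eta$. Since $F\eta=0$, Lemma 3(a) gives $Fz=Vy$ with $y\in M_{n-1}$. We would like a contradiction from a lift of $\eta$ in $N_n$. Every lift of $\eta$ has the form $z-Vy'$ with $y'\in H_{n-1}$, and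
$$F^{e+1}(z-Vy')=V\,F^e(y-Fy').$$
So $z-Vy'\in N_n$ if and only if $y-Fy'\in N_{n-1}$. If this holds, then $Vy'\in M_n$ and hence $y'\in M_{n-1}$ by Lemma 3(a). The attempt therefore succeeds exactly when $y\in F(M_{n-1})+N_{n-1}$. Here is when that is automatic.

**Lemma 4.** If $k$ is perfect, or if $F$ is nilpotent on $M_1$, then $M_m=F(M_m)+N_m$ for all $m\ge1$.

*Proof.* **Nilpotent case.** We show $M_m=N_m$ by induction on $m$, starting from $M_0=N_0=0$. For $z\in M_m$ some $F^az$ lies in $M_m\cap\ker\mathrm{Res}=VM_{m-1}$, say $F^az=Vu$. By induction $F^bu=0$ for some $b$, so $F^{a+b}z=VF^bu=0$.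

**Perfect case: a module over $W_m(k)$.** Put $P=M_m/N_m$. Then $F$ is injective on $P$, since $Fz\in N_m$ implies $z\in N_m$. We claim that $W_m(\mathfrak m)$ kills $P$. For $r\in\mathfrak m$, $z\in M_m$ and $e\gg0$,
$$F^e\big(V^i([r])z\big)=V^i([r^{p^e}])F^ez=V^i\big([r]^{p^e}F^{i+e}z\big)=0,$$
because the restriction of $F^{i+e}z$ to length $m-i$ lies in $M_{m-i}$, which is killed by $[r]^{t_{m-i}}$. So $V^i([r])z\in N_m$. Every element of $W_m(\mathfrak m)$ is a sum of elements $V^i[r_i]$ with $r_i\in\mathfrak m$. Hence $P$ is a module over $W_m(R)/W_m(\mathfrak m)=W_m(k)$.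

**Perfect case: finite length.** $M_1$ is Artinian and killed by a power of $\mathfrak m$, so it has finite length. So does $F^i_*M_1$, since $F^i_*k$ is finite-dimensional over $k$. By repeated use of Lemma 3(a), $M_m\cap V^iH_{m-i}=V^iM_{m-i}$, and $V^iM_{m-i}/V^{i+1}M_{m-i-1}\cong F^i_*\mathrm{Res}(M_{m-i})\subset F^i_*M_1$. So $M_m$, and hence $P$, has finite length.

**Perfect case: counting.** As $k$ is perfect, $F$ is an automorphism of $W_m(k)$. So $F(P)$ is a $W_m(k)$-submodule of $P$, because $aF(z)=F(F^{-1}(a)z)$. The injective semilinear map $F$ gives a bijection between the submodules of $P$ and those of $F(P)$. So the two lengths agree, and $F(P)=P$. $\square$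

**Proof of Theorem A, part 2.** Recall $M_1=0^*_{H^d_{\mathfrak m}(R)}$. With $z,y$ as above, Lemma 4 for $m=n-1\ge1$ gives $y=Fy'+\nu$ with $y'\in M_{n-1}$ and $\nu\in N_{n-1}$. Then $z'=z-Vy'$ has $\mathrm{Res}z'=\eta$ and $Fz'=V\nu$, so $F^{e+1}z'=VF^e\nu=0$ for $e\gg0$. Thus $z'\in N_n$, contradicting $\mathrm{Res}N_n=0$. So $\mathrm{Res}M_n=0$, that is, $\mathrm{ht}^{\mathrm{reg}}(R)\le n$. The reverse inequality holds because $N_m\subset M_m$. $\square$

**Where this stops for imperfect $k$.** The injective Frobenius on a finite-length module $P$ need not be surjective. The simplest model is $P=k=\mathbb F_p(\lambda)$ with $F(a)=a^p$: it is injective, but $F(P)=k^p$ is not even a $k$-submodule, and $\lambda\notin F(P)$. So the counting step is the one that fails, and the class of $y$ in $P/F(P)$, for $P=M_{n-1}/N_{n-1}$, is a possible obstruction. Two tasks remain: to prove quasi-$F$-regularity without correcting any lift, and to realize this obstruction in a ring.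

## 6. Using length $2n-1$ and then truncating

The way around is not to modify $z$ at all. Start with a longer lift of $\eta$. If $Fz=Vy$ and $y$ is long, then $Fy$ is again divisible by $V$, and so on. After enough Frobenius powers $y$ becomes so divisible by $V$ that its truncation vanishes.

For $n=2$ this is a short computation, granted that $\mathrm{Res}(M_m)\subset k\eta$ for $m\ge2$ (Step 1 below). If $z\in M_3$ has nonzero restriction, then $Fz=Vy$ with $y\in M_2$. Also $\mathrm{Res}y\in k\eta$, so $F(\mathrm{Res}y)=0$. Restrict to length $2$: $F\bar z=V(\mathrm{Res}y)$, hence $F^2\bar z=VF(\mathrm{Res}y)=0$. So $\bar z\in N_2$ has nonzero restriction, which is impossible when $\mathrm{ht}^\infty(R)=2$. The general proof follows the same lines.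

**Proof of Theorem A, part 1.** Let $n=\mathrm{ht}^\infty(R)<\infty$. By (5), $n\ge2$, and $\mathrm{Res}N_m=0$ for all $m\ge n$.

**Step 1: only the socle can lift.** This step shows that $\mathrm{Res}(M_m)\subset k\eta$ for $m\ge n$. Otherwise there are $z\in M_m$ and $r\in\mathfrak m$ with $r\,\mathrm{Res}(z)\ne0$. By Lemma 3(c), $[r]z\in N_m$, and $\mathrm{Res}([r]z)=r\,\mathrm{Res}(z)\ne0$, a contradiction. Consequently, for $m\ge n$ and $z\in M_m$ we get $\mathrm{Res}(Fz)\in F(k\eta)=0$, so by Lemma 3(a)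
$$Fz\in VM_{m-1}\qquad(m\ge n,\ z\in M_m).\tag{6}$$

**Step 2: the image of $M_{2n-2}$ in $H_{n-1}$ is killed by $F^{n-1}$.** This step makes a truncation vanish. Let $z_0\in M_{2n-2}$. For $i=0,1,\dots,n-2$ we have $z_i\in M_{2n-2-i}$ with $2n-2-i\ge n$, so (6) gives $z_{i+1}\in M_{2n-3-i}$ with $Fz_i=Vz_{i+1}$. If $F^iz_0=V^iz_i$, then $F^{i+1}z_0=V^iFz_i=V^{i+1}z_{i+1}$. Hence $F^{n-1}z_0=V^{n-1}z_{n-1}$. A vector in the image of $V^{n-1}$ has its first $n-1$ components zero, so this restricts to $0$ in $H_{n-1}$.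

**Step 3: $\mathrm{Res}(M_{2n-1})=0$.** Here the contradiction is reached. Let $z\in M_{2n-1}$ with $\mathrm{Res}z\ne0$. By (6), $Fz=Vy$ with $y\in M_{2n-2}$. Let $\bar z\in H_n$ and $\bar y\in H_{n-1}$ be the restrictions. Then $F\bar z=V\bar y$, and by Step 2
$$F^n\bar z=F^{n-1}V\bar y=VF^{n-1}\bar y=0.$$
So $\bar z\in N_n$ and $\mathrm{Res}\bar z=\mathrm{Res}z\ne0$, contradicting $\mathrm{Res}N_n=0$.

By Lemma 3(d), $\mathrm{ht}^{\mathrm{reg}}(R)\le2n-1$. Since $N_m\subset M_m$, also $\mathrm{ht}^{\mathrm{reg}}(R)\ge n$. $\square$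

The length count is visible in the proof: one step passes from $z$ to $y$, and then $n-1$ applications of (6) need lengths $2n-2,\dots,n$.

## 7. The obstruction in characteristic 2: $x^2+\lambda w^2+xwy^2+y^5$

To realize the obstruction with $n=2$ we want classes $\eta$ (the socle) and $v$ in $H_1$ with $F[\eta]=V(\lambda v)$ and $Fv=v$, where $\lambda\notin k^p$: then $v$ spans a copy of the model $(k,\ a\mapsto a^p)$. For $p=2$ this can be seen by hand. Let $k=\mathbb F_2(\lambda)$ and $f=x^2+\lambda w^2+xwy^2+y^5$, with parameters $w,y$. The group $H_1$ has $k$-basis $x^aw^{-b}y^{-b'}$ with $a\in\{0,1\}$ and $b,b'\ge1$; a term with a nonnegative power of $w$ or of $y$ is zero. Put $\eta=x/(wy)$ and $v=x/(wy^2)$. Since $x^2=\lambda w^2+xwy^2+y^5$,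
$$\frac{x^2}{w^2y^2}=\frac{\lambda}{y^2}+\frac{x}{w}+\frac{y^3}{w^2}.$$
Each term is zero in $H_1$, so $F\eta=0$. In $H_2$ the Teichmüller lifts of the three terms also vanish, but by $[a+b]=[a]+[b]+V(ab)$ the pairwise products remain inside $V$:
$$F[\eta]=V\Big(\frac{\lambda x}{wy^2}+\frac{\lambda y}{w^2}+\frac{xy^3}{w^3}\Big)=V(\lambda v).$$
Similarly $Fv=x^2/(w^2y^4)=\lambda/y^4+x/(wy^2)+y/w^2=v$.

Now any lift of $\eta$ to $H_2$ is $[\eta]+Vu$, and $F([\eta]+Vu)=V(\lambda v+Fu)$. The coefficient of $v$ in $Fu$ is a square (we prove this for all $p$ below), so it cannot cancel $\lambda$. This is exactly the failure of Section 5. On the other hand $[y]F^e[\eta]=V(\lambda^{2^{e-1}}y^2v)=0$ for all $e\ge1$: the single multiplier $y$ kills everything.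

## 8. The hypersurface over $\mathbb F_p(\lambda)$ in every characteristic

We prove Theorem B. Let $A=k[[x,w,u_1,\dots,u_{p-2},y]]$, a regular $F$-finite ring of dimension $p+1$. So $R=A/(f)$ is $F$-finite and Gorenstein with $d=p\ge2$.

**Step 1: isolated singularity.** Let $P\ni f$ be a prime of $A$ with $A_P/(f)$ not regular. Then $f\in P^2A_P$, and therefore $D(f)\in P$ for every derivation $D$ of $A$. The derivation $\partial_\lambda$ of $k$, acting on coefficients, gives $w^{p(p-1)}\in P$, so $w\in P$. If $p\ge3$, $\partial_{u_j}$ gives $-u_j^{p-2}+xw(U/u_j)y^p\in P$, so $u_j\in P$. Next, $\partial_y$ gives $y^{p^2}\in P$, since $\partial_y(y^p)=0$ and $p^2+1\equiv1$ mod $p$; so $y\in P$. Finally $f\in P$ gives $x^p\in P$ and $x\in P$. So $P$ is the maximal ideal. As $d\ge2$, $R$ is a normal domain, as in Section 2.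

*Remark.* The use of $\partial_\lambda$ is essential. If $\lambda=\mu^p$ with $\mu$ in the coefficient field, then $f=(x+\mu w^{p-1})^p+\sum_ju_j^{p-1}+xwUy^p+y^{p^2+1}$ lies in the square of the prime $(x+\mu w^{p-1},u_1,\dots,u_{p-2},y)$, which is not maximal, so the singularity is not isolated.

**Step 2: local cohomology in coordinates.** $f$ is a Weierstrass polynomial of degree $p$ in $x$ over $P_0=k[[w,u_1,\dots,u_{p-2},y]]$, so $R=\bigoplus_{a=0}^{p-1}x^aP_0$ and $w,u_1,\dots,u_{p-2},y$ is a system of parameters. Thus $H_1$ has the $k$-basis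
$$e_{a,b}=x^a\,w^{-b_w}\prod_ju_j^{-b_j}\,y^{-b_y},\qquad0\le a\le p-1,\ \text{all }b\text{'s}\ge1.$$
A product of a power of $x$ and a monomial in which some parameter has exponent $\ge0$ lies in a localization that is divided out in (1); its class in $H_1$ is zero, and so is the class of its Teichmüller lift in $H_2$. We call such a term *dead*. Let
$$T=wUy,\qquad\eta=\frac{x^{p-1}}{T},\qquad v=\frac{x^{p-1}}{wUy^p}.$$
The basis element $\eta\ne0$ is killed by $w$, $u_j$, $y$, and by $x$ since $x^p\in(w,u_1,\dots,u_{p-2},y)R$. So it generates the socle. In $R$,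
$$-x^p=A_0+A_w+\sum_jA_j+A_y,\quad A_0=xwUy^p,\ A_w=\lambda w^{p(p-1)},\ A_j=u_j^{p-1},\ A_y=y^{p^2+1}.\tag{7}$$

**Step 3: a power of a sum in $W_2$.** This replaces $[a+b]=[a]+[b]+V(ab)$. For elements $a_1,\dots,a_r$ of an $\mathbb F_p$-algebra and $N\ge1$, in $W_2$:
$$\Big[\big(\textstyle\sum a_i\big)^N\Big]=\sum_{|\alpha|=N}\tbinom N\alpha[a^\alpha]+V\Big(\sum_{|\beta|=pN}g_\beta a^\beta\Big),\tag{8}$$
where the $g_\beta$ are the integers defined by
$$\sum_\beta g_\beta a^\beta=\tfrac1p\Big(\big(\textstyle\sum a_i\big)^{pN}-\sum_{|\alpha|=N}\tbinom N\alpha a^{p\alpha}\Big).$$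
They are integers because $\sum_\alpha\binom N\alpha a^{p\alpha}=(\sum a_i^p)^N\equiv(\sum a_i)^{pN}$ mod $p$. To prove (8), work in $W_2(\mathbb Z[a_1,\dots,a_r])$ with indeterminates $a_i$, where the ghost map is injective, and specialize. A Teichmüller lift $[b]$ has ghost components $(b,b^p)$, and $V(b)$ has $(0,pb)$. So both sides have ghost components $\big((\sum a_i)^N,(\sum a_i)^{pN}\big)$. If $\beta\notin p\mathbb N^r$, only the first term in the definition contributes to $g_\beta$, and $g_\beta=\frac1p\binom{pN}\beta$.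

**Step 4: $F[\eta]=V(c\lambda v)$ in $H_2$ for some $c\in\mathbb F_p^\times$.** Here $[\eta]$ denotes the class of $[x^{p-1}/T]$. As $(-1)^{p-1}=1$ in $\mathbb F_p$, $F[x^{p-1}/T]=[(-x^p)^{p-1}/T^p]$. By (7), (8) with $N=p-1$, and $[T^{-p}]V(b)=V(b/T^{p^2})$, this equals
$$\sum_{|\alpha|=p-1}\tbinom{p-1}\alpha[A^\alpha/T^p]+V\Big(\sum_{|\beta|=p(p-1)}g_\beta A^\beta/T^{p^2}\Big).$$

*First sum: every term is dead.* If $\alpha_w\ge1$, the exponent of $w$ is $\ge p(p-1)-p\ge0$. If $\alpha_0\ge1$ or $\alpha_y\ge1$, the exponent of $y$ is $\ge p-p=0$. Otherwise $\sum_j\alpha_j=p-1$ over $p-2$ indices. This is impossible for $p=2$; for $p\ge3$ some $\alpha_j\ge2$, and the exponent of $u_j$ is $\ge2(p-1)-p\ge0$.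

*Second sum: exactly one term survives.* If $\beta_y\ge1$, the exponent of $y$ is $\ge(p^2+1)-p^2\ge0$. If $\beta_0\ge p$, it is $\ge p\cdot p-p^2=0$. If $\beta_w\ge2$, the exponent of $w$ is $\ge2p(p-1)-p^2\ge0$. All these terms are dead, so let $\beta_y=0$, $\beta_0\le p-1$, $\beta_w\le1$. For a surviving term the exponent $\beta_0+(p-1)\beta_j-p^2$ of $u_j$ is negative. If $\beta_0=0$, then $(p-1)\beta_j<p^2$, and since $(p-1)(p+2)=p^2+p-2\ge p^2$, we get $\beta_j\le p+1$. If $\beta_0\ge1$, then $(p-1)\beta_j<p^2-1$, so $\beta_j\le p$.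

* If $\beta_0=0$: $|\beta|\le1+(p-2)(p+1)=p^2-p-1<p(p-1)$, impossible.
* If $\beta_0\ge1$: $p^2-p=|\beta|\le\beta_0+1+(p-2)p$ forces $\beta_0\ge p-1$. So $\beta_0=p-1$, and equality holds throughout: $\beta_w=1$ and all $\beta_j=p$.

Call this exponent $\beta^*$. Since $\beta^*_w=1$ it is not divisible by $p$, so
$$g_{\beta^*}=\frac1p\cdot\frac{(p(p-1))!}{(p-1)!\,(p!)^{p-2}},$$
whose $p$-adic valuation is $-1+(p-1)-(p-2)=0$. (For $p=2$ it is $1$; for $p=3$ it is $\frac13\cdot\frac{720}{12}=20$.) Finally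
$$\frac{A^{\beta^*}}{T^{p^2}}=\frac{x^{p-1}(wUy^p)^{p-1}\cdot\lambda w^{p(p-1)}\cdot U^{p(p-1)}}{(wUy)^{p^2}}=\frac{\lambda x^{p-1}}{wUy^p}=\lambda v.$$
Take $c=g_{\beta^*}$ mod $p$. Restricting to $H_1$ gives $F\eta=0$, so $R$ is not $F$-pure.

**Step 5: Frobenius in the direction of $v$.** This step isolates the model $(k,a\mapsto a^p)$. Let $\pi\colon H_1\to k$ be the coefficient of $v=e_{p-1,(1,\dots,1,p)}$. We show
$$\pi(Fu)=\pi(u)^p\quad\text{for all }u\in H_1,\qquad Fv=v.\tag{9}$$
For $\mu\in k$, by (7),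
$$F(\mu e_{a,b})=\mu^p(-1)^a\sum_{|\alpha|=a}\tbinom a\alpha\,\frac{A^\alpha}{\big(w^{b_w}\prod_ju_j^{b_j}\,y^{b_y}\big)^p}.$$
Each summand is $0$ or a scalar times a basis element with $x$-exponent $\alpha_0\le a\le p-1$. It can be a nonzero multiple of $v$ only if $\alpha_0=p-1=a$, and then all other $\alpha$'s vanish. The exponents of $w,u_j,y$ are then $p-1-pb_w$, $p-1-pb_j$, $p(p-1)-pb_y$. They equal $-1,-1,-p$ if and only if $b_w=b_j=1$ and $b_y=p$, that is, $e_{a,b}=v$. In that case the coefficient is $\mu^p(-1)^{p-1}=\mu^p$. As $F$ is additive, the first statement follows.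

For $Fv$, the summands are $A^\alpha/\big((wU)^py^{p^2}\big)$ with $|\alpha|=p-1$. Such a term is dead if $\alpha_w\ge1$ (exponent of $w$ at least $p(p-1)-p$), if $\alpha_y\ge1$ (exponent of $y$ at least $1$), if some $\alpha_j\ge2$ (exponent of $u_j$ at least $2(p-1)-p$), or if some $\alpha_j\ge1$ together with $\alpha_0\ge1$ (exponent of $u_j$ at least $(p-1)+1-p=0$). In the remaining cases $\alpha_w=\alpha_y=0$ and all $\alpha_j\le1$. If $\alpha_0=0$, then $|\alpha|\le p-2$, impossible. If $\alpha_0\ge1$, then all $\alpha_j=0$ and $\alpha_0=p-1$, which gives the term $v$ with coefficient $(-1)^{p-1}=1$.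

**Step 6: $\mathrm{ht}^e(R)=2$ for all $e\ge1$.** This is where $\lambda\notin k^p$ enters. By (5) and $\mathrm{ht}^1\le\mathrm{ht}^e$, $\mathrm{ht}^e(R)\ge2$. Suppose $R$ is not $2$-quasi-$F^e$-split. Then $\ker\Phi^e_{R,2}$ contains the socle, so by (4) there is $z\in H_2$ with $\mathrm{Res}z=\eta$ and $F^ez=0$. By (3), $z=[\eta]+Vu$ with $u\in H_1$. By Step 4, $Fz=V(c\lambda v+Fu)$, so
$$0=F^ez=V\,F^{e-1}(c\lambda v+Fu),$$
and $F^{e-1}(c\lambda v+Fu)=0$ because $V$ is injective. Applying $\pi$ and (9), $\big(c\lambda+\pi(u)^p\big)^{p^{e-1}}=0$. So $\lambda=-c^{-1}\pi(u)^p\in k^p$, since $-c^{-1}\in\mathbb F_p$ is a $p$-th power. This contradicts the fact that $\lambda$ is not a $p$-th power in $\mathbb F_p(\lambda)$. Hence $\mathrm{ht}^e(R)=2$ for all $e$, and $\mathrm{ht}^\infty(R)=2$.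

**Step 7: $\mathrm{ht}^{\mathrm{reg}}(R)=3$.** One multiplier, $y$, defeats every $e$ at length $2$. By Step 4 and $Fv=v$, for every $e\ge1$
$$F^e[\eta]=V\,F^{e-1}(c\lambda v)=V(c\lambda^{p^{e-1}}v),\qquad[y]F^e[\eta]=V(c\lambda^{p^{e-1}}y^pv)=0,$$
because $y^pv=0$. By (4), $\eta\in\ker\Phi^{e,y}_{R,2}$ for all $e\ge1$, and $y\in R^\circ$ since $R$ is a domain and $y\ne0$. So $R$ is not $2$-quasi-$F$-regular. Restricting to $H_1$ gives $yF^e\eta=0$ for all $e\ge1$, so $R$ is not $1$-quasi-$F$-regular either. Hence $\mathrm{ht}^{\mathrm{reg}}(R)\ge3$, and Theorem A with $n=2$ gives $\mathrm{ht}^{\mathrm{reg}}(R)\le2\cdot2-1=3$. $\square$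

In the language of Section 5: $[\eta]\in M_2$ with $F[\eta]=V(c\lambda v)$, and $c\lambda v\in M_1$ is not in $F(M_1)+N_1$. Indeed, for $\nu\in N_1$ we have $\pi(\nu)^{p^e}=\pi(F^e\nu)=0$ for $e\gg0$, so $\pi(\nu)=0$. Thus $\pi$ maps $F(M_1)+N_1$ into $k^p$, whereas $\pi(c\lambda v)=c\lambda\notin k^p$.
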